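\title{Strict quasi-Lindel\"of spaces with more than $2^{\chi(X)}$ points}

\begin{abstract}
We construct in ZFC a strict quasi-Lindel\"of Hausdorff space $X$ with character $\chi(X)=\mathfrak c$ and $|X|>2^{\mathfrak c}$, so the inequality $|X|\le 2^{\chi(X)}$ fails for strict quasi-Lindel\"of spaces. Such a space exists for every character $\kappa\ge\mathfrak u$, where $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$. In the positive direction, the inequality holds for first countable strict quasi-Lindel\"of spaces, and it holds in general when covers may be decomposed into $\chi(X)$ many pieces instead of countably many.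
\end{abstract}

\section{Introduction}

All spaces in this paper are Hausdorff. The character $\chi(x,X)$ of a point $x$ of a space $X$ is the least cardinality of a local base at $x$, and the \emph{character} of $X$ is $\chi(X)=\sup_{x\in X}\chi(x,X)+\aleph_0$, which is always infinite.

\begin{definition}[Arhangel'ski\u\i]\label{def:sql}
A space $X$ is \emph{strict quasi-Lindel\"of} if for every closed set $F\subset X$, every cover $\mathcal W$ of $F$ by open subsets of $X$ and every decomposition $\mathcal W=\bigcup_{n<\omega}\mathcal W_n$ there are countable subfamilies $\mathcal V_n\subset\mathcal W_n$ such that $F\subset\bigcup_{n<\omega}\overline{\bigcup\mathcal V_n}$.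
\end{definition}

The definition does not ask a countable part of the cover to cover $F$, only to approximate it. The closure, however, is taken separately in each piece of the decomposition, and since $\bigcup_n\overline{\bigcup\mathcal V_n}$ may be smaller than $\overline{\bigcup_n\bigcup\mathcal V_n}$, a finer decomposition asks for more. We answer the following question from the paper of Bella and Spadaro \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Does every strict quasi-Lindel\"of space $X$ satisfy $|X|\le 2^{\chi(X)}$?}
\medskip

One would guess that the answer is yes. Lindel\"of spaces are strict quasi-Lindel\"of, and so, for a different reason, are spaces with the countable chain condition (Proposition~\ref{prop:two}). Both classes satisfy $|X|\le2^{\chi(X)}$, and so do all first countable strict quasi-Lindel\"of spaces; the three bounds follow from Theorem~\ref{thm:C} below. Nevertheless the answer is no. Write $\mathfrak c=2^{\aleph_0}$.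

\begin{theorem}\label{thm:A}
There is a strict quasi-Lindel\"of Hausdorff space $X$ with $\chi(X)=\mathfrak c$ and $|X|>2^{\mathfrak c}$.
\end{theorem}

What separates the positive cases from the negative one is the number of pieces into which a cover may be cut, so we make it a parameter.

\begin{definition}\label{def:Q}
Let $\tau$ be an infinite cardinal. A space $X$ has \emph{property $Q(\tau)$} if for every closed set $F\subset X$, every cover $\mathcal W$ of $F$ by open subsets of $X$ and every decomposition $\mathcal W=\bigcup_{i<\tau}\mathcal W_i$ there are \emph{countable} subfamilies $\mathcal V_i\subset\mathcal W_i$ such that $F\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$.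
\end{definition}

Thus $Q(\omega)$ is the strict quasi-Lindel\"of property. The pieces $\mathcal W_i$ may be empty, so $Q(\tau)$ implies $Q(\tau')$ for infinite $\tau'\le\tau$. It makes no difference whether the pieces are required to be disjoint, because $\mathcal W_i$ can be replaced by $\mathcal W_i\setminus\bigcup_{j<i}\mathcal W_j$.

Let $\mathfrak u$ be the least size of a base of a nonprincipal ultrafilter on $\omega$; it satisfies $\omega_1\le\mathfrak u\le\mathfrak c$ (see Section~\ref{sec:tree}). For an infinite cardinal $\kappa$ let $\theta(\kappa)$ be the least cardinal $\theta$ with $2^\theta>2^\kappa$.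

\begin{theorem}\label{thm:B}
Let $\rho$ be a regular uncountable cardinal, and suppose that either
\begin{itemize}
\item[(a)] $\kappa\ge\mathfrak u$ and $\rho\le\min(\kappa,\mathfrak c)$, or
\item[(b)] $\kappa\ge\mathfrak c$ and $\rho\le\min(\kappa,2^{\mathfrak c})$.
\end{itemize}
Then there is a Hausdorff space $X$ with $\chi(X)=\kappa$ and $|X|=2^{\theta(\kappa)}>2^\kappa$ that has $Q(\tau)$ for every infinite $\tau<\rho$. In particular, for every $\kappa\ge\mathfrak u$ there is a strict quasi-Lindel\"of Hausdorff space $X$ with $\chi(X)=\kappa$ and $|X|>2^\kappa$.
\end{theorem}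

The last sentence is case (a) with $\rho=\omega_1$, and Theorem~\ref{thm:A} is the case $\kappa=\mathfrak c$, $\rho=\omega_1$. The positive counterpart is the following.

\begin{theorem}\label{thm:C}
Let $\omega\le\tau\le\kappa$ and let $X$ be a Hausdorff space with $Q(\tau)$. Suppose that each $p\in X$ has a local base $\mathcal B_p=\bigcup_{i<\tau}\mathcal B_p^i$ of open sets, with $|\mathcal B_p|\le\kappa$, such that the intersection of any countable subfamily of any $\mathcal B_p^i$ is a neighborhood of $p$. Then $|X|\le2^\kappa$. Consequently:
\begin{itemize}
\item[(1)] a strict quasi-Lindel\"of Hausdorff space with $\chi(X)=\omega$ has $|X|\le2^\omega$;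
\item[(2)] if a Hausdorff space $X$ has $Q(\chi(X))$, then $|X|\le2^{\chi(X)}$.
\end{itemize}
\end{theorem}

The two theorems leave little room between them.

\begin{corollary}\label{cor:sharp}
\begin{itemize}
\item[(1)] If $\mathfrak c\le\tau^+\le2^{\mathfrak c}$, for example if $\tau=\mathfrak c$, there is a Hausdorff space $X$ with $Q(\tau)$, $\chi(X)=\tau^+$ and $|X|>2^{\chi(X)}$. So in Theorem~\ref{thm:C}(2) the property $Q(\chi(X))$ cannot be weakened to $Q(\tau)$ with $\tau^+=\chi(X)$.
\item[(2)] If $\mathfrak u=\omega_1$, for example under the continuum hypothesis, the statement ``every strict quasi-Lindel\"of Hausdorff space of character $\kappa$ has at most $2^\kappa$ points'' holds for $\kappa=\omega$ and fails for every uncountable $\kappa$.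
\end{itemize}
\end{corollary}

\begin{proof}
For (1) apply Theorem~\ref{thm:B}(b) with $\kappa=\rho=\tau^+$, a regular cardinal. For (2) combine Theorem~\ref{thm:C}(1) with the last sentence of Theorem~\ref{thm:B}.
\end{proof}

We do not settle the range $\omega_1\le\chi(X)<\mathfrak u$.

We prove Theorem~\ref{thm:C} first (Section~\ref{sec:upper}), because the point at which its proof needs many pieces tells us what a counterexample must look like. Section~\ref{sec:model} contains a small space that shows the main mechanism and fails to be a counterexample for one visible reason. Sections~\ref{sec:tree}--\ref{sec:cover} remove that reason and prove Theorem~\ref{thm:B}.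

\section{Lindel\"of spaces and ccc spaces}\label{sec:prelim}

Ordinals are sets of smaller ordinals, cardinals are initial ordinals, and $2=\{0,1\}$. We write ${}^AB$ for the set of functions from $A$ to $B$, and $[A]^2$, $[A]^{<\omega}$, $[A]^{\le\kappa}$ for the sets of subsets of $A$ with two, finitely many, at most $\kappa$ elements. Functions are sets of pairs, so $s\subset x$ means that $x$ extends $s$; the symbol $\subset$ allows equality. A space is \emph{ccc} (has the countable chain condition) if every family of pairwise disjoint nonempty open sets is countable. We use this property only through the following lemma.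

\begin{lemma}\label{lem:ccc}
If $Y$ is ccc and $\mathcal O$ is a family of open subsets of $Y$, there is a countable $\mathcal O'\subset\mathcal O$ with $\bigcup\mathcal O\subset\overline{\bigcup\mathcal O'}$.
\end{lemma}

\begin{proof}
By Zorn's lemma there is a maximal family $\mathcal M$ of pairwise disjoint nonempty open sets each of which is contained in a member of $\mathcal O$. It is countable. For each $M\in\mathcal M$ put into $\mathcal O'$ one member of $\mathcal O$ that contains $M$. If some $O\in\mathcal O$ were not contained in $\overline{\bigcup\mathcal O'}$, the nonempty open set $O\setminus\overline{\bigcup\mathcal O'}$ could be added to $\mathcal M$.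
\end{proof}

\begin{proposition}\label{prop:two}
Lindel\"of spaces and ccc spaces have $Q(\tau)$ for every infinite $\tau$.
\end{proposition}

\begin{proof}
Let $\mathcal W=\bigcup_{i<\tau}\mathcal W_i$ be an open cover of the closed set $F$. If $X$ is Lindel\"of, a countable $\mathcal V\subset\mathcal W$ covers $F$; take $\mathcal V_i=\mathcal V\cap\mathcal W_i$. If $X$ is ccc, Lemma~\ref{lem:ccc} gives countable $\mathcal V_i\subset\mathcal W_i$ with $\bigcup\mathcal W_i\subset\overline{\bigcup\mathcal V_i}$.
\end{proof}

With Theorem~\ref{thm:C}(2) this gives $|X|\le2^{\chi(X)}$ for both classes, so a counterexample is neither Lindel\"of nor ccc.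

\section{The upper bound}\label{sec:upper}

The proof of Theorem~\ref{thm:C} is a closing-off argument. We build a closed set $H$ of size at most $2^\kappa$ that contains a witness to every failure of covering which can be described by basic neighborhoods of points of $H$, and we show that $H=X$. To keep $H$ small while closing it we need a bound on closures.

\begin{lemma}\label{lem:closure}
Let $X$ be Hausdorff with $\chi(X)\le\kappa$. If $S\subset X$ and $|S|\le2^\kappa$, then $|\overline S|\le2^\kappa$.
\end{lemma}

\begin{proof}
Fix a local base $\mathcal B_y$ of size at most $\kappa$ at each point $y$. For $y\in\overline S$ choose a point of $S$ in each member of $\mathcal B_y$, let $S_y\in[S]^{\le\kappa}$ be the set of chosen points, and let $\mathcal S_y=\{S_y\cap B:B\in\mathcal B_y\}$. The point $y$ lies in the closure of each $S_y\cap B$: a neighborhood $U$ of $y$ contains, together with $B$, some $B'\in\mathcal B_y$, and the point chosen in $B'$ lies in $U\cap S_y\cap B$. If $z\ne y$, some $B\in\mathcal B_y$ misses a neighborhood of $z$, so $z\notin\overline{S_y\cap B}$ and $S_y\cap B\notin\mathcal S_z$. Hence $y\mapsto\mathcal S_y$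 is an injection of $\overline S$ into $[[S]^{\le\kappa}]^{\le\kappa}$, which has size at most $((2^\kappa)^\kappa)^\kappa=2^\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $S\subset X$ let $\mathcal B(S)=\bigcup_{x\in S}\mathcal B_x$. By recursion on $\xi<\kappa^+$ we define sets $H_\xi\subset X$ with $|H_\xi|\le2^\kappa$ such that, with $H_{<\xi}=\bigcup_{\eta<\xi}H_\eta$,
\begin{itemize}
\item[(i)] $\overline{H_{<\xi}}\subset H_\xi$;
\item[(ii)] whenever $(\mathcal V_i)_{i<\tau}$ is a sequence of countable subfamilies of $\mathcal B(H_{<\xi})$ and the set $X\setminus\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$ is nonempty, $H_\xi$ contains a point of it.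
\end{itemize}
At stage $\xi$ we have $|H_{<\xi}|\le2^\kappa$, hence $|\overline{H_{<\xi}}|\le2^\kappa$ by Lemma~\ref{lem:closure} and $|\mathcal B(H_{<\xi})|\le2^\kappa$. As $\tau\le\kappa$, there are at most $((2^\kappa)^\omega)^\tau=2^\kappa$ sequences as in (ii), and we add one point for each. Let $H=\bigcup_{\xi<\kappa^+}H_\xi$, so $|H|\le2^\kappa$. Since $\kappa^+$ is regular, every subset of $H$ of size at most $\kappa$ is contained in some $H_{<\xi}$.

The set $H$ is closed. If $y\in\overline H$, choose a point of $H$ in each member of $\mathcal B_y$. These at most $\kappa$ points lie in some $H_{<\xi}$, so $y\in\overline{H_{<\xi}}\subset H_\xi$ by (i).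

Suppose that there is $p\in X\setminus H$. For $x\in H$ choose disjoint $V_x\in\mathcal B_x$ and $D_x\in\mathcal B_p$, and sort the sets $V_x$ by the piece that contains $D_x$:
\[
\mathcal W_i=\{V_x: x\in H,\ D_x\in\mathcal B_p^i\}\qquad(i<\tau).
\]
Then $\bigcup_{i<\tau}\mathcal W_i$ is an open cover of the closed set $H$, and $Q(\tau)$ gives countable $\mathcal V_i\subset\mathcal W_i$ with $H\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$. Fix $i$, and for each $V\in\mathcal V_i$ choose $x\in H$ with $V=V_x$ and $D_x\in\mathcal B_p^i$. The intersection of these countably many sets $D_x$ is a neighborhood of $p$ by hypothesis, and it is disjoint from $\bigcup\mathcal V_i$. So $p\notin\overline{\bigcup\mathcal V_i}$ for every $i<\tau$.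

At most $\tau\cdot\omega\le\kappa$ points $x$ were chosen in all, so they lie in some $H_{<\xi}$, and $\mathcal V_i\subset\mathcal B(H_{<\xi})$ for all $i$. The set $X\setminus\bigcup_{i}\overline{\bigcup\mathcal V_i}$ contains $p$, so by (ii) it contains a point of $H_\xi\subset H$. This contradicts $H\subset\bigcup_i\overline{\bigcup\mathcal V_i}$. Hence $X=H$ and $|X|\le2^\kappa$.

For (2) take $\tau=\kappa=\chi(X)$, list an open local base at $p$ as $\{B_i:i<\tau\}$, with repetitions if necessary, and let $\mathcal B_p^i=\{B_i\}$. Statement (1) is the case $\chi(X)=\omega$.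
\end{proof}

\begin{remark}\label{rem:where}
At the other extreme from (2), if countable intersections of neighborhoods of a point are always neighborhoods of that point, we may take $\tau=\omega$ and $\mathcal B_p^i=\mathcal B_p$, and a strict quasi-Lindel\"of space of this kind satisfies $|X|\le2^{\chi(X)}$. Now let $X$ be a strict quasi-Lindel\"of space with $|X|>2^{\chi(X)}$ and run the proof with $\tau=\omega$, $\kappa=\chi(X)$. The set $H$, a point $p\notin H$ and the sets $V_x,D_x$ exist as before. For any decomposition of $\{V_x:x\in H\}$ into countably many pieces, the closures $\overline{\bigcup\mathcal V_i}$ cover $H$, and by (ii) they cover $X$. So $p\in\overline{\bigcup\mathcal V_i}$ for some $i$, although $p\notin\overline V$ for each $V\in\mathcal V_i$. A counterexample must therefore have countable families of open sets whose union has a much larger closure than its members, and every countable decomposition must leave such a family inside one piece.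
\end{remark}

\section{Tournaments and a first attempt}\label{sec:model}

We look for points with the following behavior: they can be separated from each other, and yet any neighborhoods of infinitely many of them have dense union. Such points can be adjoined to a $\Sigma$-product.

Let $G$ be an uncountable set. For $r\in{}^G2$ let $\operatorname{supp}r=\{e\in G:r(e)=1\}$. The \emph{$\Sigma$-product} $\Sigma(G)$ is the subspace $\{r\in{}^G2:\operatorname{supp}r\text{ is countable}\}$ of the product ${}^G2$ of discrete two-point spaces. For a function $\sigma$ from a finite subset of $G$ to $2$ let $O_\sigma=\{r\in\Sigma(G):\sigma\subset r\}$. These \emph{basic sets} are clopen and form a base; $O_\emptyset=\Sigma(G)$ is one of them.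

\begin{lemma}\label{lem:sigma}
Let $G$ be uncountable and $P=\Sigma(G)$.
\begin{itemize}
\item[(a)] $O_\sigma\cap O_{\sigma'}\ne\emptyset$ if and only if $\sigma$ and $\sigma'$ agree on $\operatorname{dom}\sigma\cap\operatorname{dom}\sigma'$. In particular every basic set is nonempty.
\item[(b)] $P$ is ccc.
\item[(c)] There are $|G|$ basic sets, $\chi(r,P)=|G|$ for every $r\in P$, and $|P|\le|G|^\omega$.
\item[(d)] Every countable subset of $P$ is contained in a compact subset of $P$.
\item[(e)] If each $e\in G$ lies in $\operatorname{dom}\sigma_i$ for only finitely many $i<\omega$, then $\bigcup_{i<\omega}O_{\sigma_i}$ is dense in $P$.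
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\sigma$ and $\sigma'$ agree on their common domain, extend $\sigma\cup\sigma'$ by the value $0$; the result has finite support. The converse is clear.

(b) It suffices to show that a family of pairwise disjoint basic sets with $|\operatorname{dom}\sigma|=n$ has at most $2^n$ members. Let $O_{\sigma_1},\dots,O_{\sigma_k}$ be such sets and let $D$ be the union of the domains. Each $\sigma_j$ has $2^{|D|-n}$ extensions in ${}^D2$, and by (a) no element of ${}^D2$ extends two of them. So $k\cdot2^{|D|-n}\le2^{|D|}$.

(c) The first and last statements count finite partial functions and countable supports, and the first gives $\chi(r,P)\le|G|$. Suppose that $r$ has a local base of size less than $|G|$. Shrinking its members, we may assume that they are basic sets. As $G$ is uncountable, the union of their finite domains has size less than $|G|$, so it misses some $e\in G$. The point obtained from $r$ by changing the value at $e$ lies in every member of the local base but not in the neighborhood $\{r'\in P:r'(e)=r(e)\}$ of $r$, a contradiction.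

(d) Let $G_0$ be the union of the supports, a countable set. Then $\{r\in{}^G2:\operatorname{supp}r\subset G_0\}$ is closed in the compact space ${}^G2$ and contained in $P$.

(e) Given $O_\sigma$, the finite set $\operatorname{dom}\sigma$ meets only finitely many of the sets $\operatorname{dom}\sigma_i$. For any other $i$ we have $O_\sigma\cap O_{\sigma_i}\ne\emptyset$ by (a).
\end{proof}

\medskip
\noindent\textbf{Adjoining points.} Let $Y$ be a space and $A$ a set disjoint from $Y$. Suppose that to each $a\in A$ is assigned a nonempty family $\mathcal N_a$ of nonempty open subsets of $Y$ such that the intersection of two members of $\mathcal N_a$ contains a third. Call $U\subset A\cup Y$ open if $U\cap Y$ is open in $Y$ and every $a\in U\cap A$ has some $N\in\mathcal N_a$ with $N\subset U$. The condition on intersections makes this a topology. In it $Y$ is an open dense subspace, $A$ is closed and discrete, and the sets $\{a\}\cup N$ with $N\in\mathcal N_a$ are open and form a local base at $a$.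

\begin{example}\label{ex:Z}
Let $P=\Sigma([\omega_1]^2)$. Read $r\in P$ as a tournament on $\omega_1$: for $\alpha<\beta$, say that \emph{$\alpha$ beats $\beta$ in $r$} if $r(\{\alpha,\beta\})=1$, and that \emph{$\beta$ beats $\alpha$ in $r$} if $r(\{\alpha,\beta\})=0$. For $\alpha<\omega_1$ and $E\in[\omega_1]^{<\omega}$ let
\[
J_{\alpha,E}=\{r\in P:\ \alpha\text{ beats every }\beta\in E\setminus\{\alpha\}\text{ in }r\},
\]
a basic set whose domain consists of pairs containing $\alpha$. Note $J_{\alpha,E}\cap J_{\alpha,E'}=J_{\alpha,E\cup E'}$. Let $L$ be an uncountable discrete space of arbitrary size. Let $Z$ be obtained from $P\times L$ by adjoining the points $\alpha<\omega_1$, with $\mathcal N_\alpha=\{J_{\alpha,E}\times L:E\in[\omega_1]^{<\omega}\}$. We call the open sets $P\times\{x\}$ \emph{sheets}. A neighborhood of $\alpha$ cuts the same set out of every sheet, so $\chi(Z)=\omega_1$ by Lemma~\ref{lem:sigma}(c), however large $L$ is.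

\emph{$Z$ is Hausdorff.} Two ordinals $\alpha\ne\beta$ cannot beat each other, so $J_{\alpha,\{\beta\}}\cap J_{\beta,\{\alpha\}}=\emptyset$. To separate $\alpha$ from $(r,x)$, note that $\operatorname{supp}r$ is countable, so some $\beta>\alpha$ beats $\alpha$ in $r$. Then $r\in J_{\beta,\{\alpha\}}$, and $J_{\beta,\{\alpha\}}\times\{x\}$ misses $J_{\alpha,\{\beta\}}\times L$.

\emph{Neighborhoods of infinitely many ordinals have dense union.} Let $\alpha_i$ ($i<\omega$) be distinct and let $E_i$ be finite. A pair $\{\alpha,\beta\}$ lies in the domain of $J_{\alpha_i,E_i}$ only if $\alpha_i\in\{\alpha,\beta\}$, hence for at most two $i$. By Lemma~\ref{lem:sigma}(e), $\bigcup_iJ_{\alpha_i,E_i}$ is dense in $P$, so $\bigcup_iJ_{\alpha_i,E_i}\times L$ is dense in $P\times L$ and in $Z$.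

\emph{Closed sets with uncountably many ordinals are harmless.} Let $F\cap\omega_1$ be uncountable and let $\bigcup_{n<\omega}\mathcal W_n$ be an open cover of $F$. Some $\mathcal W_n$ covers infinitely many ordinals, so it has a countable subfamily $\mathcal V_n$ with $\overline{\bigcup\mathcal V_n}=Z$.

\emph{$Z$ is not strict quasi-Lindel\"of.} Fix $r\in P$. The set $F=\{r\}\times L$ is closed, since each $\alpha$ has a neighborhood $\{\alpha\}\cup(J_{\alpha,\{\beta\}}\times L)$ with $r\notin J_{\alpha,\{\beta\}}$. Cover $F$ by the sheets. Countably many countable subfamilies omit some sheet $P\times\{x\}$, and this open neighborhood of $(r,x)$ is disjoint from all other sheets.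
\end{example}

The example suggests a repair. Think of $\alpha$ as a color, adjoin many points of each color, and enlarge their neighborhoods so that \emph{every closed set that meets infinitely many sheets contains adjoined points of all colors}. Closed sets that meet infinitely many sheets are then harmless as in the example, and the others can be handled by Lemma~\ref{lem:ccc}.

The difficulty is one of counting. Let the $\Sigma$-product have $\kappa$ coordinates, to keep the character at $\kappa$. Each adjoined point $a$ comes with a family of basic sets $J_{a,E}$, any two of which meet. Two adjoined points $a\neq b$ can be separated only if some $J_{a,E}$ misses some $J_{b,E'}$, so their families differ. There are at most $2^\kappa$ families of basic sets, so we can adjoin at most $2^\kappa$ points. These must provide accumulation points for all infinite subsets of $L$, and $|L|>2^\kappa$. One new point per countable subset of $L$ is too many. The next section shows how $2^\kappa$ points suffice when $L$ is the set of branches of a suitable tree.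

\section{Capturing infinite sets of branches}\label{sec:tree}

From now on $\kappa$ and $\rho$ are as in Theorem~\ref{thm:B}. Both are uncountable, and $\rho\subset\kappa$ as sets of ordinals. The elements of $\rho$ are called \emph{colors}.

\subsection*{Colored ultrafilters}

An \emph{ultrafilter} on $\omega$ is a family $u$ of nonempty subsets of $\omega$ that is closed under finite intersections and supersets and contains $S$ or $\omega\setminus S$ for each $S\subset\omega$. It is \emph{nonprincipal} if it contains no finite set, equivalently if it contains all cofinite sets. A \emph{base} of $u$ is a family $\mathcal B\subset u$ such that every member of $u$ contains a member of $\mathcal B$. Since $u$ is a base of itself, $\mathfrak u\le\mathfrak c$. A nonprincipal $u$ has no countable base $\{B_n:n<\omega\}$: choose recursively distinct points $k_0,l_0,k_1,l_1,\dots$ with $k_n,l_n\in B_n$; then neither $\{k_n:n<\omega\}$ nor its complement contains any $B_n$. So $\mathfrak u\ge\omega_1$. We use the following facts.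
\begin{itemize}
\item[(U1)] Distinct ultrafilters $u,v$ have disjoint members: if $S\in u\setminus v$, then $\omega\setminus S\in v$.
\item[(U2)] If $S_0\in u$ and $(y_m)_{m\in S_0}$ is a family of points of a compact space $C$, there is $q\in C$ with $\{m\in S_0:y_m\in O\}\in u$ for every neighborhood $O$ of $q$. Otherwise finitely many open sets $O$ with $\{m\in S_0:y_m\in O\}\notin u$ cover $C$, and the complements of these finitely many subsets of $\omega$ are members of $u$ whose intersection misses $S_0$.
\item[(U3)] If $f:\omega\to D$ is a bijection onto $D\subset\omega$ and $u$ is a nonprincipal ultrafilter with base $\mathcal B$, then $f(u)=\{S\subset\omega:f^{-1}[S]\in u\}$ is a nonprincipal ultrafilter that contains $D$ and has the base $\{f[B]:B\in\mathcal B\}$. The map $u\mapsto f(u)$ is injective.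
\item[(U4)] There are $2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$ (a textbook fact, needed only in case (b)).
\end{itemize}
Ultrafilters serve us in two ways: by (U1) points attached to different ultrafilters can be separated, and by (U2) a sequence in the $\Sigma$-product has a limit along each of them. The color of an adjoined point will be read off from its ultrafilter, so every infinite set must belong to ultrafilters of all colors.

\begin{lemma}\label{lem:ultra}
There are a set $\mathcal U$ of nonprincipal ultrafilters on $\omega$ with $|\mathcal U|\le2^\kappa$, a base $\mathcal B_u$ of size at most $\kappa$ for each $u\in\mathcal U$, and a map $c:\mathcal U\to\rho$ such that for every infinite $S\subset\omega$ and every $\gamma<\rho$ there is $u\in\mathcal U$ with $S\in u$ and $c(u)=\gamma$.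
\end{lemma}

\begin{proof}
Call a nonprincipal ultrafilter \emph{small} if it has a base of size at most $\kappa$. There are $\lambda=\max(\mathfrak c,\rho)\le2^\kappa$ pairs $(S,\gamma)$. We claim that every infinite $S$ belongs to at least $\lambda$ small ultrafilters. Then we list the pairs in order type $\lambda$ and choose recursively a small $u_{S,\gamma}\ni S$ different from the fewer than $\lambda$ ultrafilters chosen before, and we put $c(u_{S,\gamma})=\gamma$.

In case (b), $\kappa\ge\mathfrak c$, so all nonprincipal ultrafilters are small. By (U3) and (U4), $S$ belongs to $2^{\mathfrak c}\ge\lambda$ of them.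

In case (a), $\lambda=\mathfrak c$, and there is a small $u_0$ because $\kappa\ge\mathfrak u$. Identify $S$ with the set of finite binary sequences. The sets $\{y{\restriction}n:n<\omega\}$ for $y\in{}^\omega2$ then form a family of $\mathfrak c$ infinite subsets $D$ of $S$ with pairwise finite intersections. Transport $u_0$ to each $D$ by (U3). The resulting small ultrafilters contain $S$, and they are distinct because a nonprincipal ultrafilter cannot contain two sets with finite intersection.
\end{proof}

\subsection*{The tree}

We want a tree with at most $2^\kappa$ nodes and more than $2^\kappa$ branches. The full binary tree of height $\theta=\theta(\kappa)$ has this property by the choice of $\theta$. Write ${}^{<\theta}2=\bigcup_{\eta<\theta}{}^\eta2$ for the set of its nodes.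

\begin{lemma}\label{lem:theta}
We have $\kappa<\theta\le2^\kappa$ and $|{}^{<\theta}2|\le2^\kappa$, and $\theta$ is regular.
\end{lemma}

\begin{proof}
Since $2^\eta\le2^\kappa$ for $\eta\le\kappa$ and $2^{2^\kappa}>2^\kappa$, we get $\kappa<\theta\le2^\kappa$. By minimality $2^{|\eta|}\le2^\kappa$ for $\eta<\theta$, so $|{}^{<\theta}2|\le\theta\cdot2^\kappa=2^\kappa$. Suppose $\mu=\operatorname{cf}\theta<\theta$. An element of ${}^\theta2$ is determined by its restrictions to $\mu$ ordinals cofinal in $\theta$, so $2^\theta\le(2^\kappa)^\mu=2^{\max(\kappa,\mu)}\le2^\kappa$, because $\max(\kappa,\mu)<\theta$. This contradicts the definition of $\theta$.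
\end{proof}

Let
\[
L={}^\theta2,\qquad T=\bigcup\{{}^\zeta2:\zeta<\theta,\ \operatorname{cf}\zeta=\omega\},
\]
so $|L|=2^\theta>2^\kappa$ and $|T|\le2^\kappa$. For $x\in L$ and $b\in{}^{<\theta}2\cup L$ with $b\not\subset x$ let $\Delta(x,b)$ be the least $\eta\in\operatorname{dom}b$ with $x(\eta)\ne b(\eta)$. For each $\zeta<\theta$ of cofinality $\omega$ fix a strictly increasing sequence $0=\zeta_0<\zeta_1<\cdots$ with supremum $\zeta$. For $s\in T$ with $\operatorname{dom}s=\zeta$ and $x\in L$ with $s\not\subset x$ let $n_s(x)$ be the $n$ with $\zeta_n\le\Delta(x,s)<\zeta_{n+1}$, and for $S\subset\omega$ let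
\[
L(s,S)=\{x\in L:\ s\not\subset x,\ n_s(x)\in S\}.
\]
See Figure~\ref{fig:tree}. These sets are monotone in $S$, and $L(s,S)\cap L(s,S')=L(s,S\cap S')$. A branch with large $n_s(x)$ follows $s$ for a long time:
\begin{equation}\label{eq:follow}
x\in L(s,\omega\setminus m)\ \text{ implies }\ x{\restriction}\zeta_m=s{\restriction}\zeta_m .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[very thick] (0,0) -- (9,0);
\draw (0,0.1) -- (0,-0.1) node[below] {$\zeta_0$};
\draw (3,0.1) -- (3,-0.1) node[below] {$\zeta_1$};
\draw (5,0.1) -- (5,-0.1) node[below] {$\zeta_2$};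
\draw (6.5,0.1) -- (6.5,-0.1) node[below] {$\zeta_3$};
\draw (7.5,0.1) -- (7.5,-0.1) node[below] {$\zeta_4$};
\draw (9,0.1) -- (9,-0.1) node[below] {$\zeta$};
\node at (8.3,-0.4) {$\cdots$};
\draw[dashed] (1.5,0) -- (2.5,1.4) node[above] {$0$};
\draw[thick] (3.5,0) -- (4.5,1.4) node[above] {$1$};
\draw[thick] (4.4,0) -- (5.4,1.4) node[above] {$1$};
\draw[dashed] (5.7,0) -- (6.7,1.4) node[above] {$2$};
\draw[thick] (7,0) -- (8,1.4) node[above] {$3$};
\draw[dashed] (9,0) -- (10,1.4) node[above] {$s\subset x$};
\end{tikzpicture}
\caption{A node $s$ of height $\zeta$ (horizontal) and six branches $x$ that follow $s$ and then leave it or pass through it. A branch that leaves $s$ in the interval $[\zeta_n,\zeta_{n+1})$ is labeled by $n=n_s(x)$. For $S$ the set of odd numbers, the solid branches belong to $L(s,S)$ and the dashed ones do not.}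
\label{fig:tree}
\end{figure}

For the lowest level take $\zeta=\omega$, $\zeta_n=n$, and $s\in{}^\omega2$ constantly $0$. Then $L(s,S)$ consists of the branches whose first $1$ occurs at a finite position belonging to $S$. If $x_j$ has its first $1$ at position $j$, every $L(s,S)$ with $S$ infinite contains infinitely many $x_j$, whatever the $x_j$ do later. So the single node $s$ captures $2^\theta$ different sequences of branches. A sequence of branches that agree on $\omega$ is captured by a higher node. The next lemma shows that a capturing node always exists; regularity of $\theta$ guarantees that it lies below the top level, where there would be too many candidates.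

\begin{lemma}\label{lem:capture}
If $K\subset L$ is infinite, there are $s\in T$ and $x_j\in K$ ($j<\omega$) with $s\not\subset x_j$ such that the sequence $n_s(x_j)$ is strictly increasing.
\end{lemma}

\begin{proof}
Call a node \emph{big} if infinitely many $x\in K$ extend it. The empty node is big, and one of the two immediate successors of a big node is big. Starting from $\emptyset$, pass to big successors and take unions at limit stages. Stop at the first limit ordinal $\zeta^*<\theta$ at which the union $b\in{}^{\zeta^*}2$ is not big; if there is none, we obtain $b\in L$ and put $\zeta^*=\theta$. In both cases $\zeta^*$ is a limit ordinal, $b{\restriction}\eta$ is big for all $\eta<\zeta^*$, and only finitely many $x\in K$ extend $b$. So for each $\eta<\zeta^*$ some $x\in K$ extends $b{\restriction}\eta$ but not $b$, and then $\Delta(x,b)\ge\eta$. The set $\{\Delta(x,b):x\in K,\ b\not\subset x\}$ is therefore unbounded in $\zeta^*$, hence infinite.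

Let $\delta_0<\delta_1<\cdots$ be its first $\omega$ elements and $\zeta=\sup_j\delta_j\le\zeta^*$, an ordinal of cofinality $\omega$. Since $\theta$ is regular and uncountable, $\zeta\neq\theta$, so $s=b{\restriction}\zeta$ belongs to $T$. Pick $x_j\in K$ with $\Delta(x_j,b)=\delta_j$. Then $\Delta(x_j,s)=\delta_j$, and these ordinals eventually exceed each $\zeta_n$. So $n_s(x_j)\to\infty$, and we pass to a subsequence.
\end{proof}

The sets $L(s,S)$ with $S\in\mathcal B_u$ will enter the neighborhoods of points attached to the pair $(s,u)$, so they must separate such pairs from branches and from each other.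

\begin{lemma}\label{lem:Lsep}
\begin{itemize}
\item[(a)] For $x\in L$ and $(s,u)\in T\times\mathcal U$ there is $S\in\mathcal B_u$ with $x\notin L(s,S)$.
\item[(b)] For $(s,u)\ne(t,v)$ in $T\times\mathcal U$ there are $S\in\mathcal B_u$ and $S'\in\mathcal B_v$ with $L(s,S)\cap L(t,S')=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $s\subset x$, any $S$ works. Otherwise take $S\subset\omega\setminus\{n_s(x)\}$, which is possible because $u$ is nonprincipal.

(b) Let $(\zeta_n)$ and $(\zeta'_n)$ be the fixed sequences for $\operatorname{dom}s$ and $\operatorname{dom}t$. If $s=t$, then $u\ne v$, and (U1) gives disjoint $S\in\mathcal B_u$, $S'\in\mathcal B_v$. If $s(\delta)\ne t(\delta)$ for some $\delta\in\operatorname{dom}s\cap\operatorname{dom}t$, choose $m$ with $\zeta_m,\zeta'_m>\delta$ and $S,S'\subset\omega\setminus m$; by \eqref{eq:follow} a common point $x$ would satisfy $s(\delta)=x(\delta)=t(\delta)$. In the remaining case one node properly extends the other, say $s\subsetneq t$. Choose $m$ with $\zeta'_m>\operatorname{dom}s$ and $S'\subset\omega\setminus m$. By \eqref{eq:follow} every $x\in L(t,S')$ extends $s$, so $x\notin L(s,S)$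 for any $S$.
\end{proof}

\section{The space $X$}\label{sec:space}

A closed set that meets infinitely many sheets contains a sequence of points $(r_j,x_j)$. A point adjoined as a limit of it has to record three things: a node $s$ that captures the branches $x_j$, an ultrafilter $u$ along which the limit is taken, and the limit $q$ of the $r_j$ along $u$. As in Example~\ref{ex:Z}, tournament coordinates will separate points of different colors. For points of the same color $\alpha$ we add a block $\{\alpha\}\times\kappa$ of new coordinates, on which each point prescribes its own pattern.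

Let $G$ be the disjoint union of $[\rho]^2$ and $\rho\times\kappa$, so $|G|=\kappa$ because $\rho\le\kappa$. Let
\[
P=\Sigma(G),\qquad A=T\times\mathcal U\times P .
\]
By Lemma~\ref{lem:sigma}(c), $|P|\le\kappa^\omega\le2^\kappa$, so $|A|\le2^\kappa$, and we can fix an injection $a\mapsto\nu_a$ of $A$ into ${}^\kappa2$. This is the step for which $A$ had to be small. The \emph{color} of $a=(s,u,q)$ is $\alpha(a)=c(u)$. For colors $\alpha\neq\beta$ and $r\in P$, ``$\alpha$ beats $\beta$ in $r$'' means, as before, that $r(\{\alpha,\beta\})$ is $1$ if $\alpha<\beta$ and $0$ if $\alpha>\beta$. For $a\in A$ of color $\alpha$ and $E\in[\kappa]^{<\omega}$ let $J_{a,E}$ be the set of $r\in P$ such that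
\begin{itemize}
\item $r(\alpha,\delta)=\nu_a(\delta)$ for all $\delta\in E$, and
\item $\alpha$ beats every $\beta\in(E\cap\rho)\setminus\{\alpha\}$ in $r$.
\end{itemize}
This is a basic set with domain
\[
D_{a,E}=\{(\alpha,\delta):\delta\in E\}\cup\{\{\alpha,\beta\}:\beta\in(E\cap\rho)\setminus\{\alpha\}\},
\]
and $J_{a,E}\cap J_{a,E'}=J_{a,E\cup E'}$. In particular $J_{a,E}$ shrinks when $E$ grows.

\begin{lemma}\label{lem:Jsep}
\begin{itemize}
\item[(a)] For $r\in P$ and $a\in A$ there are $E$ and a basic set $O\ni r$ with $O\cap J_{a,E}=\emptyset$.
\item[(b)] For $a\ne b$ in $A$ there are $E,E'$ with $J_{a,E}\cap J_{b,E'}=\emptyset$.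
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\alpha=\alpha(a)$. There are uncountably many colors $\beta>\alpha$ and $\operatorname{supp}r$ is countable, so $r(\{\alpha,\beta\})=0$ for some $\beta>\alpha$. Take $E=\{\beta\}$ and $O=\{r'\in P:r'(\{\alpha,\beta\})=0\}$.

(b) If $\alpha(a)\ne\alpha(b)$, take $E=\{\alpha(b)\}$ and $E'=\{\alpha(a)\}$; the two colors cannot beat each other. If $\alpha(a)=\alpha(b)=\alpha$, take $E=E'=\{\delta\}$ with $\nu_a(\delta)\ne\nu_b(\delta)$; the two sets prescribe different values at $(\alpha,\delta)$.
\end{proof}

Give $L$ the discrete topology and let $X=A\cup(P\times L)$ be obtained from $P\times L$ by adjoining the points of $A$, with the following basic neighborhoods of $a=(s,u,q)$: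
\[
N(a;E,O,S)=\{a\}\cup(J_{a,E}\times L)\cup(O\times L(s,S)),
\]
where $E\in[\kappa]^{<\omega}$, $O$ is a basic set containing $q$, and $S\in\mathcal B_u$. The part of $N(a;E,O,S)$ in $P\times L$ is open and nonempty, and $N(a;E,O,S)\cap N(a;E',O',S')$ contains $N(a;E\cup E',O\cap O',S'')$ for any $S''\in\mathcal B_u$ with $S''\subset S\cap S'$. So the recipe of Section~\ref{sec:model} applies. The term $J_{a,E}\times L$ makes neighborhoods of many colors dense, and the term $O\times L(s,S)$ makes $a$ a limit of sequences running through the sheets.

\begin{proposition}\label{prop:basic}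
The space $X$ is Hausdorff, $\chi(X)=\kappa$, and $|X|=2^{\theta}>2^\kappa$.
\end{proposition}

\begin{proof}
There are at most $\kappa$ choices for each of $E$, $O$, $S$, so $\chi(a,X)\le\kappa$ for $a\in A$. The sheet $P\times\{x\}$ is open and homeomorphic to $P$, so $\chi((r,x),X)=\kappa$ by Lemma~\ref{lem:sigma}(c). Hence $\chi(X)=\kappa$. Since $|A|,|P|\le2^\kappa<|L|$, we have $|X|=|L|=2^\theta$.

Two points of the open Hausdorff subspace $P\times L$ have disjoint neighborhoods. To separate $(r,x)$ from $a=(s,u,q)$, take $E$ and $O\ni r$ from Lemma~\ref{lem:Jsep}(a) and $S$ from Lemma~\ref{lem:Lsep}(a). Then $O\times\{x\}$ misses $J_{a,E}\times L$ because $O\cap J_{a,E}=\emptyset$, and it misses $P\times L(s,S)$ because $x\notin L(s,S)$. So it is disjoint from $N(a;E,P,S)$.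

Let $a=(s,u,q)$ and $b=(t,v,q')$ be distinct. The sets $N(a;E,O,S)$ and $N(b;E',O',S')$ are disjoint as soon as the four sets
\[
J_{a,E}\cap J_{b,E'},\quad O\cap J_{b,E'},\quad J_{a,E}\cap O',\quad (O\cap O')\times(L(s,S)\cap L(t,S'))
\]
are empty, and each of them stays empty when $E,E'$ grow and $O,O'$ shrink. Lemma~\ref{lem:Jsep}(b) handles the first set, and Lemma~\ref{lem:Jsep}(a), applied to $(q,b)$ and to $(q',a)$, handles the second and third. For the fourth, if $q\ne q'$, shrink $O$ and $O'$ to disjoint basic sets. If $q=q'$, then $(s,u)\ne(t,v)$, and Lemma~\ref{lem:Lsep}(b) provides $S$ and $S'$.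
\end{proof}

\section{The covering property}\label{sec:cover}

Each of the two terms in $N(a;E,O,S)$ gives one lemma.

\begin{lemma}\label{lem:dense}
If $a_k\in A$ ($k<\omega$) have pairwise distinct colors and $W_k\ni a_k$ are open, then $\bigcup_kW_k$ is dense in $X$.
\end{lemma}

\begin{proof}
Choose $E_k$ with $J_{a_k,E_k}\times L\subset W_k$. A coordinate $(\alpha,\delta)$ lies in $D_{a_k,E_k}$ only if $\alpha(a_k)=\alpha$, and a coordinate $\{\alpha,\beta\}$ only if $\alpha(a_k)\in\{\alpha,\beta\}$. So each coordinate lies in at most two of these domains, and $\bigcup_kJ_{a_k,E_k}$ is dense in $P$ by Lemma~\ref{lem:sigma}(e). Its product with $L$ is dense in $P\times L$, which is dense in $X$.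
\end{proof}

\begin{lemma}\label{lem:colors}
If a closed set $F\subset X$ meets infinitely many sheets $P\times\{x\}$, then $F\cap A$ contains points of every color.
\end{lemma}

\begin{proof}
Let $K$ be the set of $x\in L$ such that $F$ meets $P\times\{x\}$. Lemma~\ref{lem:capture} gives $s\in T$ and $x_j\in K$ with $m_j=n_s(x_j)$ strictly increasing. Pick $r_j\in P$ with $(r_j,x_j)\in F$, and let $S_0=\{m_j:j<\omega\}$. Fix a color $\gamma$. By Lemma~\ref{lem:ultra} there is $u\in\mathcal U$ with $S_0\in u$ and $c(u)=\gamma$. The points $r_j$ lie in a compact subset of $P$ by Lemma~\ref{lem:sigma}(d), so (U2), applied to the family $m_j\mapsto r_j$, gives $q\in P$ with $\{m_j:r_j\in O\}\in u$ for every neighborhood $O$ of $q$.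

The point $a=(s,u,q)$ has color $\gamma$. Given $N(a;E,O,S)$, the set $S\cap\{m_j:r_j\in O\}$ belongs to $u$, so it contains some $m_j$. For this $j$ we have $r_j\in O$ and $x_j\in L(s,S)$, so $(r_j,x_j)\in F\cap N(a;E,O,S)$. Hence $a\in\overline F=F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:basic} it remains to prove $Q(\tau)$ for $\omega\le\tau<\rho$. Let $\mathcal W=\bigcup_{i<\tau}\mathcal W_i$ be an open cover of a closed set $F$, and let $A_i=F\cap A\cap\bigcup\mathcal W_i$, so that $F\cap A=\bigcup_{i<\tau}A_i$.

\emph{Case 1: $F$ meets infinitely many sheets.} By Lemma~\ref{lem:colors} all $\rho$ colors occur in $\bigcup_{i<\tau}A_i$. If each $A_i$ had only finitely many colors, at most $\tau<\rho$ colors would occur. So some $A_i$ contains points $a_k$ ($k<\omega$) of distinct colors. Choose $W_k\in\mathcal W_i$ with $a_k\in W_k$, let $\mathcal V_i=\{W_k:k<\omega\}$, and let $\mathcal V_{i'}=\emptyset$ for $i'\ne i$. By Lemma~\ref{lem:dense}, $\overline{\bigcup\mathcal V_i}=X\supset F$.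

\emph{Case 2: $F$ meets only the sheets $P\times\{x\}$ with $x$ in a finite set $K$.} The space $X$ is far from ccc, but both $F\cap(P\times L)$ and $F\cap A$ are controlled by the ccc space $P$. Fix $i<\tau$.

For $x\in K$ apply Lemma~\ref{lem:ccc} in the sheet $P\times\{x\}$ to the traces of the members of $\mathcal W_i$. This gives a countable $\mathcal V_{i,x}\subset\mathcal W_i$ with
\begin{equation}\label{eq:sheet}
(P\times\{x\})\cap\bigcup\mathcal W_i\subset\overline{\bigcup\mathcal V_{i,x}} .
\end{equation}

For $a\in A_i$ choose $W_a\in\mathcal W_i$ with $a\in W_a$, and $E_a$ with $J_{a,E_a}\times L\subset W_a$. Lemma~\ref{lem:ccc} in $P$ gives a countable $C_i\subset A_i$ such that the closure of $\bigcup_{a\in C_i}J_{a,E_a}$ contains $J_{b,E_b}$ for every $b\in A_i$. We claim that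
\begin{equation}\label{eq:added}
A_i\subset\overline{\textstyle\bigcup_{a\in C_i}W_a}.
\end{equation}
Let $b\in A_i$ and let $N(b;E,O,S)$ be a basic neighborhood of $b$. The set $J_{b,E\cup E_b}$ is a nonempty open subset of $J_{b,E_b}$, so it has a point $r$ in common with $J_{a,E_a}$ for some $a\in C_i$. For any $x\in L$ the point $(r,x)$ lies in $J_{b,E}\times L\subset N(b;E,O,S)$ and in $J_{a,E_a}\times L\subset W_a$. This proves \eqref{eq:added}.

Let $\mathcal V_i=\{W_a:a\in C_i\}\cup\bigcup_{x\in K}\mathcal V_{i,x}$, a countable subfamily of $\mathcal W_i$. A point of $F\cap(P\times L)$ lies in $P\times\{x\}$ for some $x\in K$ and in $\bigcup\mathcal W_i$ for some $i$, so it lies in $\overline{\bigcup\mathcal V_i}$ by \eqref{eq:sheet}. A point of $F\cap A$ lies in some $A_i$, so it lies in $\overline{\bigcup\mathcal V_i}$ by \eqref{eq:added}. Hence $F\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$.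
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses of Theorem~\ref{thm:B} enter as follows. The bound $\kappa\ge\mathfrak u$ (or $\kappa\ge\mathfrak c$) keeps the character at the points of $A$ at most $\kappa$; for $\kappa<\mathfrak u$ no nonprincipal ultrafilter has a base of size at most $\kappa$, and the construction does not start. The bounds $\rho\le\mathfrak c$ and $\rho\le2^{\mathfrak c}$ ensure that there are enough ultrafilters to carry all colors in Lemma~\ref{lem:ultra}, and $\rho\le\kappa$ gives $|G|=\kappa$. Uncountability of $\rho$ is used in Lemma~\ref{lem:Jsep}(a), and regularity of $\rho$ is not used. The inequality $\tau<\rho$ is used only in Case~1, to find one piece of the cover that reaches infinitely many colors. It cannot be relaxed to $\tau\le\rho$ when $\rho=\kappa$, since $X$ does not have $Q(\kappa)$ by Theorem~\ref{thm:C}(2).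
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
Angelo Bella and Santi Spadaro,
\emph{A common extension of Arhangel'skii's Theorem and the Hajnal-Juhasz inequality},
arXiv:1907.04344 (2019).

\end{thebibliography}
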